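
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Groups of interval diffeomorphisms without hyperbolic fixed points
are isotopic by conjugacy to the identity}


\begin{abstract}
Let $G$ be a group of $C^1$-diffeomorphisms of $[0,1]$. We prove that there is a single
continuous path $(h_t)_{t\in[0,1)}$ of $C^1$-diffeomorphisms such that
$h_tfh_t^{-1}\to\mathrm{id}$ in the $C^1$-topology for every $f\in G$, if and only if every
fixed point of every element of $G$ has derivative $1$. No countability or finite generation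
is assumed. The same method gives the analogous statement on the circle, with
rotations in place of the identity.
\end{abstract}

\section{The question and the results}

Let $\mathrm{Diff}^1([0,1])$ be the group of $C^1$-diffeomorphisms of $[0,1]$ with the
$C^1$-topology. For $f,g\in\mathrm{Diff}^1([0,1])$, an \emph{isotopy by conjugacy} from $f$ to $g$
is a family $(h_tfh_t^{-1})_{t\in[0,1)}$, where $(h_t)_{t\in[0,1)}$ is a continuous path in
$\mathrm{Diff}^1([0,1])$, such that $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$. A subgroup
$G$ is \emph{isotopic by conjugacy to} $g$ if one and the same path $(h_t)$ gives an isotopy by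
conjugacy from $f$ to $g$ for every $f\in G$. Since $h_t\,\mathrm{id}\,h_t^{-1}=\mathrm{id}$, the
only possible target for a group is $g=\mathrm{id}$.

Conjugation is a change of coordinates: it keeps the dynamics and changes the
lengths by which we measure distortion. The definition asks whether coordinates exist in which all
elements of $G$ look nearly like the identity. One thing that coordinates cannot change
is the derivative at a fixed point: if $f(p)=p$, then
\begin{equation}\label{eq:multiplier}
D(hfh^{-1})(h(p))=Df(p).
\end{equation}
Call a fixed point $p$ of $f$ \emph{hyperbolic} if $Df(p)\ne1$. By \eqref{eq:multiplier}, a group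
one of whose elements has a hyperbolic fixed point is not isotopic by conjugacy to the identity.
Note that a decreasing diffeomorphism of $[0,1]$ always has a hyperbolic fixed point, because
it has a fixed point and its derivative there is negative.

For a cyclic group this is known to be the only obstruction: $f$ is isotopic to the
identity by $C^1$-conjugacy if and only if $Df(p)=1$ at every fixed point $p$ of $f$. Farinelli
\cite{F} asks which groups are isotopic by conjugacy to the identity, and whether hyperbolic fixed
points remain the only obstruction. It is not obvious what to expect. The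
hypothesis speaks of each element of $G$ separately, and only at its fixed points, whereas the
conclusion concerns all elements and all points at once. A long product of
elements might expand at an exponential rate along an orbit that never closes up, and then no
fixed point would record the expansion. We show that this does not happen.

Throughout, for an increasing diffeomorphism $f$ of $[0,1]$, or an orientation-preserving
diffeomorphism $f$ of the circle, put
\[
L(f)=\sup|\log Df| .
\]
By the chain rule, $L(f^{-1})=L(f)$ and $L(fg)\le L(f)+L(g)$.

\begin{theorem}\label{thm:A}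
Let $G\subset\mathrm{Diff}^1([0,1])$ be any subgroup. The following are equivalent.
\begin{enumerate}
\item[(1)] $Df(p)=1$ for every $f\in G$ and every fixed point $p$ of $f$.
\item[(2)] $G$ is isotopic by conjugacy to the identity.
\item[(3)] There are $C^1$-diffeomorphisms $h_n$ with $h_nfh_n^{-1}\to\mathrm{id}$ in the
$C^1$-topology for every $f\in G$.
\item[(4)] $G$ consists of increasing diffeomorphisms, and for every finite $S\subset G$,
\[
\max\{L(w): w\text{ a product of at most } n \text{ elements of } S\cup S^{-1}\}=o(n).
\]
\end{enumerate}
When these hold, the path $(h_t)_{t\in[0,1)}$ in \textup{(2)} can be chosen so that moreover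
$h_0=\mathrm{id}$; the convergence $h_tfh_t^{-1}\to\mathrm{id}$ is uniform for $f$ in any
$C^1$-compact subset of $G$; and, for every $f\in G$ and $t\in[0,1)$,
\[
L(h_tfh_t^{-1})\le 2L(f)+\eta(t),
\]
where $\eta:[0,1)\to[0,1]$ does not depend on $f$ and $\eta(t)\to0$ as $t\to1$.
\end{theorem}

So hyperbolic fixed points are the only obstruction. The equivalence of (1) and (4) says that the
derivatives at the fixed points of elements of $G$ decide whether derivatives grow subexponentially
along \emph{all} products.

On the circle a diffeomorphism need not have fixed points, and the natural models are the rotations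
$R_\alpha:x\mapsto x+\alpha$. Hyperbolic fixed points are defined as on the interval.

\begin{theorem}\label{thm:B}
Let $G$ be a subgroup of $\mathrm{Diff}^1_+(\mathbb R/\mathbb Z)$, the group of
orientation-preserving $C^1$-diffeomorphisms of the circle. There is a continuous path
$(h_t)_{t\in[0,1)}$ in $\mathrm{Diff}^1_+(\mathbb R/\mathbb Z)$ with $h_0=\mathrm{id}$ such that, for
each $f\in G$, $h_tfh_t^{-1}$ converges in the $C^1$-topology to a rotation \textup{(}necessarily
$R_{\rho(f)}$, with $\rho(f)$ the rotation number of $f$\textup{)}, if and only if no element of $G$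
has a hyperbolic fixed point.
\end{theorem}

The plan is as follows. Section~\ref{sec:metric} turns the problem into a search for metrics that are
almost invariant under finitely many elements of $G$. Section~\ref{sec:cyclic} finds them for a
cyclic group, as a supremum over orbits of a penalized logarithmic derivative. The main step,
Section~\ref{sec:gain}, shows that the analogous supremum is finite for every group without
hyperbolic fixed points. Sections~\ref{sec:prop} and~\ref{sec:path} construct the metrics and join
them into one path.

The two proofs share everything except their last lines. From now on $X$ is $[0,1]$ or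
$\mathbb R/\mathbb Z$; $|x-y|$ is the usual distance, respectively the length of a shortest arc from
$x$ to $y$; and $\mathrm{Diff}^1_+(X)$ is the group of orientation-preserving
$C^1$-diffeomorphisms of $X$, with the $C^1$-topology (uniform convergence of $f$ and of $Df$). The
standing hypothesis on a subgroup $G\subset\mathrm{Diff}^1_+(X)$ is
\begin{equation}\tag{H}
Df(p)=1\quad\text{whenever } f\in G \text{ and } f(p)=p .
\end{equation}

\section{Conjugating by a change of metric}\label{sec:metric}

A conjugating map enters the derivative of $hfh^{-1}$ only through $Dh$, so we describe it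
by the density it defines. For a continuous function $u:X\to\mathbb R$ let
\[
h_u(x)=\int_0^xe^{u}\Big/\int_0^1e^{u},
\]
an element of $\mathrm{Diff}^1_+(X)$, equal to the identity when $u=0$. (On the circle, $u$ is read
as a function of period $1$ and the formula defines a lift of $h_u$.) The map $h_u$ measures lengths
with the metric $e^{u}|dx|$, normalized to total length $1$. Since $Dh_u=e^u/\int_0^1 e^u$, it
depends continuously, in the $C^1$-topology, on $u$ in the sup norm. For $f\in\mathrm{Diff}^1_+(X)$
put
\[
c_u(f)=u\circ f-u+\log Df ,
\]
the logarithm of the derivative of $f$ measured in the metric $e^u|dx|$. Norms of functions are sup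
norms.

\begin{lemma}\label{lem:cocycle}
Let $f,g\in\mathrm{Diff}^1_+(X)$, let $u,v:X\to\mathbb R$ be continuous, and let $\lambda\in[0,1]$.
\begin{enumerate}
\item[(a)] $L(h_ufh_u^{-1})=\|c_u(f)\|$.
\item[(b)] $c_u(fg)=c_u(f)\circ g+c_u(g)$; hence $\|c_u(fg)\|\le\|c_u(f)\|+\|c_u(g)\|$.
\item[(c)] $\|c_{(1-\lambda)u+\lambda v}(f)\|\le\max(\|c_u(f)\|,\|c_v(f)\|)$.
\item[(d)] $L(f)\le\|c_u(f)\|+2\|u\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the chain rule the derivative of $h_ufh_u^{-1}$ at $h_u(x)$ is
$Dh_u(f(x))\,Df(x)/Dh_u(x)=e^{u(f(x))-u(x)}Df(x)$, whose logarithm is $c_u(f)(x)$.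
(b) $c_u(f)\circ g+c_u(g)=(u\circ fg-u\circ g+\log Df\circ g)+(u\circ g-u+\log Dg)$, which is
$u\circ fg-u+\log D(fg)$. (c) For fixed $f$, $c_u(f)$ is affine in $u$, so
$c_{(1-\lambda)u+\lambda v}(f)=(1-\lambda)c_u(f)+\lambda c_v(f)$.
(d) $\log Df=c_u(f)-u\circ f+u$.
\end{proof}

The problem is now to find continuous $u$ for which $c_u(f)$ is small, that is, metrics
that are almost invariant under many elements of $G$ at once. By (b) smallness on finitely many
elements passes to their products of bounded length. By (c) a sequence of metrics can be joined by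
segments without losing anything, so a continuous path costs no more than a sequence.

\section{The cyclic case by hand: a supremum instead of an average}\label{sec:cyclic}

Let $f$ be an increasing diffeomorphism of $[0,1]$ with derivative $1$ at its fixed points, and
let $\varepsilon>0$. We look for $u$ with $\|c_u(f)\|\le\varepsilon$.

The first idea is to average. With $u=\frac1n\sum_{i=0}^{n-1}\log Df^i$ the sum telescopes and
$c_u(f)=\frac1n\log Df^n$, so one has to show that this tends to $0$ uniformly. For a group one
would average $\log Dg$ over $g$ in a finite set $F$, and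
$c_u(s)$ becomes $\frac1{|F|}\bigl(\sum_{g\in Fs}\log Dg-\sum_{g\in F}\log Dg\bigr)$. To make this
small we would want $F$ nearly invariant under multiplication by generators, and a general group
does not provide such sets. A supremum with a penalty on the length does not need them. Put
\[
u(x)=\sup_{n\in\mathbb Z}\bigl(\log Df^n(x)-\varepsilon|n|\bigr).
\]

\emph{Almost invariance is automatic.} Since $\log Df^n(f(x))+\log Df(x)=\log Df^{n+1}(x)$,
\[
u(f(x))+\log Df(x)=\sup_{m\in\mathbb Z}\bigl(\log Df^m(x)-\varepsilon|m-1|\bigr),
\]
which differs from $u(x)$ by at most $\varepsilon$, provided that $u$ is finite.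

\emph{Finiteness is where the hypothesis enters.} We claim that there is a constant $C_\varepsilon$ with
$\log Df^n(x)\le\varepsilon|n|+C_\varepsilon$ for all $n$ and $x$. The compact set
$K=\{y:|\log Df(y)|\ge\varepsilon\}$ contains no fixed point, so $|f(y)-y|\ge c$ on $K$ for some
$c>0$. Write $x_i=f^i(x)$. For $n>0$ we have $\log Df^n(x)=\sum_{i=0}^{n-1}\log Df(x_i)$. A term
with $x_i\notin K$ is less than $\varepsilon$; a term with $x_i\in K$ is at most $L(f)$, and then
$|x_{i+1}-x_i|\ge c$. The sequence $(x_i)$ is monotone because $f$ is increasing, so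
$\sum|x_{i+1}-x_i|\le1$ and there are at most $1/c$ terms of the second kind. For $n<0$ we have
$\log Df^n(x)=-\sum_{i=1}^{|n|}\log Df(x_{-i})$ and the same count applies. So $C_\varepsilon=L(f)/c$
works.

\emph{Continuity comes from the slack in $\varepsilon$.} Using the claim with $\varepsilon/2$,
$\log Df^n(x)-\varepsilon|n|\le C_{\varepsilon/2}-\frac\varepsilon2|n|$, which is negative for
$|n|$ large, whereas $n=0$ gives $0$. Hence $u$ is a maximum of finitely many continuous functions.

So $\|c_u(f)\|\le\varepsilon$. By Lemma~\ref{lem:cocycle}(b), applied also to $f^{-1}f=\mathrm{id}$,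
we have $\|c_u(f^k)\|\le|k|\varepsilon$ for all $k\in\mathbb Z$. Such functions $u$ for
$\varepsilon=1,\frac12,\frac13,\dots$, joined by segments, settle the cyclic case.

The supremum and the slack will survive unchanged for arbitrary groups. What does not survive is the
monotonicity of orbits: the successive images of a point under a word in several generators wander back
and forth. Finding a substitute for the count of the terms of the second kind is the
heart of the proof.

\section{The total gain along a word is bounded}\label{sec:gain}

Let $G\subset\mathrm{Diff}^1_+(X)$ satisfy (H), and let $S=S^{-1}\subset G$ be finite. We want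
$c_u(s)$ small for $s\in S$. For words in the alphabet $S$ the quantity to bound is
$\log Dw(x)-\varepsilon\,|w|$, where $|w|$ is the length of the word.

Uncountable groups require one more feature. We shall approximate elements of $G$ by elements of a
countable dense subset, and so need to know that $c_u(g)$ is controlled for \emph{every} $g\in G$ by
the size of $g$, uniformly over all the functions $u$ that we construct. The supremum over words in
$S$ does not give this. For a fixed $u$ the difference $u\circ g-u$ is small when $g$ is close to
$\mathrm{id}$, but how close depends on the modulus of continuity of $u$, on which we have no bound as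
$S$ grows and $\varepsilon$ shrinks. So we allow all elements of $G$ as letters. A letter $g$ outside
$S$ earns nothing and pays $L(g)+\varepsilon$, enough to cover the largest possible expansion of
$g^{-1}$ anywhere.

\medskip
\noindent\textbf{Definitions.} Let $\varepsilon>0$. The \emph{gain} of $g\in G$ at $x\in X$ is
\[
\gamma_\varepsilon(g,x)=
\begin{cases}\log Dg(x)-\varepsilon & \text{if } g\in S,\\ -L(g)-\varepsilon & \text{if } g\notin S.\end{cases}
\]
A \emph{word} is a finite, possibly empty, sequence $w=(g_1,\dots,g_k)$ of elements of $G$; given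
$x\in X$ put $x_0=x$ and $x_i=g_i(x_{i-1})$. The \emph{total gain} is
\[
V_\varepsilon(w,x)=\sum_{i=1}^k\gamma_\varepsilon(g_i,x_{i-1}).
\]
Let $M=\max_{s\in S}L(s)$, with $M=0$ if $S=\emptyset$. Every gain is at most $M$.

\begin{lemma}\label{lem:gain}
For each $\varepsilon>0$ there is a constant $C_\varepsilon<\infty$, depending only on $S$ and
$\varepsilon$, such that $V_\varepsilon(w,x)\le C_\varepsilon$ for all words $w$ and all $x\in X$.
\end{lemma}

\noindent\textbf{Idea.} Follow the partial sums $V_0=0,V_1,\dots,V_k$ of the gain. At a time
$j$ when the partial sum reaches a new maximum, \emph{every} nonempty final segment of the word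
up to time $j$ has positive gain. So the inverse of each final segment contracts at $x_j$. Spending half
of each $\varepsilon$ on the variation of $\log Ds$, we shall see that it contracts on a whole
ball around $x_j$, whose radius does not depend on the length of the word. If two such times $i<j$
have $x_i$ and $x_j$ close together, the inverse of the segment between them maps a ball into itself
and contracts it. This produces a hyperbolic fixed point. Hence the points
at which new maxima occur are separated, and there are boundedly many of them. This count replaces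
the one in Section~\ref{sec:cyclic}.

We write $B(x,r)=\{y\in X:|y-x|\le r\}$ and use the following fact for $0<r\le\frac14$. The ball
$B(x,r)$ is a compact interval (an arc of length at most $\frac12$ on the circle) that contains, with each of its
points $y$, the shortest segment or arc from $x$ to $y$. Integrating $D\varphi$ along it, we see that for
$\varphi\in\mathrm{Diff}^1_+(X)$ and $0<\lambda\le1$,
\begin{equation}\label{eq:ball}
D\varphi\le\lambda\ \text{ on } B(x,r)\quad\Longrightarrow\quad
\varphi(B(x,r))\subset B(\varphi(x),\lambda r).
\end{equation}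

\begin{proof}[Proof of Lemma~\ref{lem:gain}]
The finitely many functions $\log Ds$, $s\in S$, are uniformly continuous. Choose
$r\in(0,\frac14]$, depending only on $S$ and $\varepsilon$, such that
\begin{equation}\label{eq:r}
|\log Ds(y)-\log Ds(z)|\le\tfrac\varepsilon2\qquad\text{for all } s\in S \text{ and } |y-z|\le r,
\end{equation}
and put $\rho=r(1-e^{-\varepsilon/2})$. Fix $w=(g_1,\dots,g_k)$ and $x$. For $0\le j\le k$ put
$V_j=\sum_{m\le j}\gamma_\varepsilon(g_m,x_{m-1})$. Call $j\ge1$ a \emph{record} if $V_j>V_i$
for all $0\le i<j$.

\medskip
\emph{Step 1: contraction behind a record.} Let $j$ be a record and $J=B(x_j,r)$. For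
$0\le m\le j$ let
\[
\varphi_m=g_{m+1}^{-1}\circ\cdots\circ g_j^{-1}\in G,\qquad \varphi_j=\mathrm{id},
\]
so that $\varphi_m(x_j)=x_m$. We claim that on $J$
\begin{equation}\label{eq:contraction}
\log D\varphi_m\le-(V_j-V_m)-(j-m)\tfrac\varepsilon2 .
\end{equation}
The proof is by descending induction on $m$; for $m=j$ both sides vanish. Suppose that
\eqref{eq:contraction} holds for some $m$ with $1\le m\le j$. Since $j$ is a record, $V_j\ge V_m$,
so $D\varphi_m\le1$ on $J$, and \eqref{eq:ball} gives $|\varphi_m(y)-x_m|\le r$ for all $y\in J$.
This is the purpose of records: the backward images of $J$ never leave the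
$r$-neighborhood of the orbit, where \eqref{eq:r} applies. Write
$\gamma_m=\gamma_\varepsilon(g_m,x_{m-1})=V_m-V_{m-1}$, and let $y\in J$.
\begin{itemize}
\item If $g_m\in S$, then $g_m^{-1}\in S$ and $\log Dg_m^{-1}(x_m)=-\log Dg_m(x_{m-1})=-\gamma_m-\varepsilon$,
so by \eqref{eq:r}
\[
\log Dg_m^{-1}(\varphi_m(y))\le-\gamma_m-\varepsilon+\tfrac\varepsilon2=-\gamma_m-\tfrac\varepsilon2 .
\]
\item If $g_m\notin S$, then
$\log Dg_m^{-1}(\varphi_m(y))\le L(g_m)=-\gamma_m-\varepsilon\le-\gamma_m-\frac\varepsilon2$.
\end{itemize}
Since $\varphi_{m-1}=g_m^{-1}\circ\varphi_m$, adding this to \eqref{eq:contraction} gives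
\eqref{eq:contraction} for $m-1$.

\medskip
\emph{Step 2: records are separated.} Let $i<j$ be records and suppose that $|x_i-x_j|\le\rho$. By
\eqref{eq:contraction} with $m=i$ and $V_j>V_i$, we have
$D\varphi_i\le e^{-(j-i)\varepsilon/2}\le e^{-\varepsilon/2}$ on $J=B(x_j,r)$. By \eqref{eq:ball},
\[
\varphi_i(J)\subset B(x_i,re^{-\varepsilon/2})\subset B(x_j,re^{-\varepsilon/2}+\rho)=J .
\]
A continuous map from a compact interval to itself has a fixed point, so $\varphi_i\in G$ has a fixed
point in $J$, where its derivative is at most $e^{-\varepsilon/2}<1$. This contradicts (H).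
Therefore the points $x_j$, with $j$ a record, are pairwise at distance greater than $\rho$. Since
$X$ has length $1$, there are at most $1+1/\rho$ records.

\medskip
\emph{Step 3: conclusion.} Let $j_1<\dots<j_n$ be the records, where $n=0$ is allowed, and put
$j_0=0$. For $0\le q<n$, every
index $i$ with $j_q\le i<j_{q+1}$ satisfies $V_i\le V_{j_q}$: otherwise the first index $i>j_q$ with
$V_i>V_{j_q}$ would be a record lying strictly between $j_q$ and $j_{q+1}$. In the same way, $V_i\le V_{j_n}$ for
$j_n\le i\le k$. Each gain is at most $M$, so $V_{j_{q+1}}\le V_{j_q}+M$, and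
\[
V_\varepsilon(w,x)=V_k\le V_{j_n}\le nM\le(1+1/\rho)M=:C_\varepsilon .\qedhere
\]
\end{proof}

\begin{remark}
Hypothesis (H) is used only in Step~2, where it is applied to $\varphi_i$, the inverse of a segment of
the word. So it enters for products of letters, and not only for the letters themselves. Of the
regularity of the elements of $S$, the proof uses only the uniform continuity of $\log Ds$.
\end{remark}

\section{Almost invariant metrics}\label{sec:prop}

\begin{proposition}\label{prop:key}
Let $G\subset\mathrm{Diff}^1_+(X)$ satisfy \textup{(H)}, let $S=S^{-1}\subset G$ be finite, and let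
$\varepsilon>0$. There is a continuous function $u:X\to[0,\infty)$ such that
\begin{enumerate}
\item[(i)] $\|c_u(s)\|\le\varepsilon$ for all $s\in S$;
\item[(ii)] $\|c_u(g)\|\le2L(g)+\varepsilon$ for all $g\in G$.
\end{enumerate}
\end{proposition}

\begin{proof}
As in Section~\ref{sec:cyclic}, put
\[
u(x)=\sup_wV_\varepsilon(w,x),
\]
the supremum being over all words. The empty word gives $u\ge0$, and Lemma~\ref{lem:gain} gives
$u\le C_\varepsilon$.

\emph{Continuity.} There may now be infinitely many words of a given length. We show that the words
that matter give an equicontinuous family of functions. Let $w=(g_1,\dots,g_k)$. Replacing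
$\varepsilon$ by $\varepsilon/2$ raises each gain by $\varepsilon/2$, so
\[
V_\varepsilon(w,x)=V_{\varepsilon/2}(w,x)-k\tfrac\varepsilon2\le C_{\varepsilon/2}-k\tfrac\varepsilon2 .
\]
Hence words of length $k>N:=\lceil2C_{\varepsilon/2}/\varepsilon\rceil$ have negative total gain at
every $x$. If $k\le N$, the letters in $S$ contribute at most $NM$, so
$V_\varepsilon(w,x)\le NM-\sum_{g_i\notin S}L(g_i)$; this is negative for every $x$ if
$\sum_{g_i\notin S}L(g_i)>NM$. Since the empty word has total gain $0$, the function $u$ is the
supremum of $V_\varepsilon(w,\cdot)$ over the set $W$ of words with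
\[
k\le N\quad\text{and}\quad\sum_{g_i\notin S}L(g_i)\le NM .
\]
For $w\in W$ and $0\le i\le k$, the map $x\mapsto x_i$ is the composition $g_i\circ\cdots\circ g_1$. Its
letters satisfy $\sum L(g_m)\le NM+NM$, so it is Lipschitz with constant at most $e^{2NM}$. Let $\omega$ be a
common nondecreasing modulus of continuity of the functions $\log Ds$, $s\in S$. Gains of letters
outside $S$ do not depend on the point, so $V_\varepsilon(w,\cdot)$ has modulus of continuity at most
$\delta\mapsto N\omega(e^{2NM}\delta)$, the same for all $w\in W$. The supremum $u$ has this modulus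
of continuity too.

\emph{Estimates.} Placing a letter $g$ in front of a word gives
\begin{equation}\label{eq:prefix}
u(x)\ge\gamma_\varepsilon(g,x)+u(g(x))\qquad(g\in G,\ x\in X).
\end{equation}
For $s\in S$, \eqref{eq:prefix} reads $u(s(x))-u(x)+\log Ds(x)\le\varepsilon$. Applied to
$s^{-1}\in S$ at the point $s(x)$, where $\log Ds^{-1}(s(x))=-\log Ds(x)$, it reads
$u(x)-u(s(x))-\log Ds(x)\le\varepsilon$. Together these give (i).

For $g\in S$, (ii) follows from (i). If $g\notin S$, then $g^{-1}\notin S$, and \eqref{eq:prefix} for $g$ at $x$ and for
$g^{-1}$ at $g(x)$ gives $|u(g(x))-u(x)|\le L(g)+\varepsilon$. Adding $|\log Dg(x)|\le L(g)$, we get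
$\|c_u(g)\|\le2L(g)+\varepsilon$.
\end{proof}

\section{One path for the whole group}\label{sec:path}

\begin{proposition}\label{prop:path}
Let $G\subset\mathrm{Diff}^1_+(X)$ satisfy \textup{(H)}. There are a continuous path
$(h_t)_{t\in[0,1)}$ in $\mathrm{Diff}^1_+(X)$ with $h_0=\mathrm{id}$ and a function
$\eta:[0,1)\to[0,1]$ with $\eta(t)\to0$ as $t\to1$, such that
\[
L(h_tfh_t^{-1})\le2L(f)+\eta(t)\qquad\text{for all } f\in G,\ t\in[0,1),
\]
and $L(h_tfh_t^{-1})\to0$ as $t\to1$, uniformly for $f$ in any $C^1$-compact subset of $G$.
\end{proposition}

\begin{proof}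
\emph{The path.} The map $f\mapsto(f,Df)$ embeds $G$ with the $C^1$-topology in the separable metric
space $C^0(X,X)\times C^0(X,\mathbb R)$, so $G$ has a countable dense subset
$\{q_1,q_2,\dots\}$ (repetitions allowed). Let $S_n=\{q_1^{\pm1},\dots,q_n^{\pm1}\}$, let $u_n$ be the
function given by Proposition~\ref{prop:key} for $S_n$ and $\varepsilon=1/n$ ($n\ge1$), and put
$u_0=0$. With $t_n=1-\frac1{n+1}$ for $n\ge0$, join these functions by segments: for
$t=(1-\lambda)t_n+\lambda t_{n+1}$, $\lambda\in[0,1]$, set
\[
v_t=(1-\lambda)u_n+\lambda u_{n+1},\qquad h_t=h_{v_t}.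
\]
Since $t\mapsto v_t$ is continuous in the sup norm, $(h_t)$ is a continuous path, and
$h_0=\mathrm{id}$ because $v_0=u_0=0$. By Lemma~\ref{lem:cocycle}(a) and (c),
\begin{equation}\label{eq:max}
L(h_tfh_t^{-1})\le\max\bigl(\|c_{u_n}(f)\|,\|c_{u_{n+1}}(f)\|\bigr)\qquad(t\in[t_n,t_{n+1}]).
\end{equation}

\emph{The bound.} By Proposition~\ref{prop:key}(ii), $\|c_{u_n}(f)\|\le2L(f)+\frac1n$ for $n\ge1$,
and $\|c_{u_0}(f)\|=L(f)$. So \eqref{eq:max} gives the stated bound with $\eta=1$ on $[0,t_1)$ and
$\eta=1/n$ on $[t_n,t_{n+1})$, $n\ge1$.

\emph{Convergence.} For fixed $\varphi\in\mathrm{Diff}^1_+(X)$ the function $f\mapsto L(\varphi f)$ is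
continuous in the $C^1$-topology, since $\log D(\varphi f)=\log Df+(\log D\varphi)\circ f$ and
$\log D\varphi$ is uniformly continuous. Applying this to the function $g\mapsto L(f^{-1}g)$, we get,
as $g\to f$,
\begin{equation}\label{eq:Lclose}
L(g^{-1}f)=L(f^{-1}g)\to L(\mathrm{id})=0 .
\end{equation}
Let $K\subset G$ be $C^1$-compact and $\delta>0$. The sets $\{f\in G:L(g^{-1}f)<\delta\}$, with $g$ in
the dense set $\{q_1,q_2,\dots\}$, are open in $G$ by the continuity just noted, and they cover $G$ by
\eqref{eq:Lclose}. Finitely many cover $K$; let $m\ge1$ be such that the corresponding $g$ all lie in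
$S_m$. If $f\in K$ and $n\ge m$, choose such a $g\in S_m\subset S_n$ with $L(g^{-1}f)<\delta$. Writing
$f=g\cdot(g^{-1}f)$, we obtain from Lemma~\ref{lem:cocycle}(b) and Proposition~\ref{prop:key}
\[
\|c_{u_n}(f)\|\le\|c_{u_n}(g)\|+\|c_{u_n}(g^{-1}f)\|\le\tfrac1n+\bigl(2\delta+\tfrac1n\bigr).
\]
This is where bound (ii), uniform in $n$, is needed: $L(g^{-1}f)$ is small, but $g^{-1}f$ need
not belong to any $S_n$. By \eqref{eq:max}, $L(h_tfh_t^{-1})\le2\delta+\frac2n$ for all $f\in K$,
$t\ge t_n$ and $n\ge m$. As $\delta$ is arbitrary, the convergence to $0$ is uniform on $K$.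
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}

\emph{(1)$\Rightarrow$(2), with the additional properties.} By (1) every element of $G$ is increasing,
since a decreasing diffeomorphism has a hyperbolic fixed point. So $G\subset\mathrm{Diff}^1_+([0,1])$
satisfies (H), and Proposition~\ref{prop:path} applies. For an increasing diffeomorphism $F$ of
$[0,1]$ we have $e^{-L(F)}\le F'\le e^{L(F)}$, hence $|F'-1|\le e^{L(F)}-1$, and, since $F(0)=0$, also
$|F-\mathrm{id}|\le e^{L(F)}-1$. With $F=h_tfh_t^{-1}$ this turns
$L(h_tfh_t^{-1})\to0$ into $C^1$-convergence to the identity, uniformly for $f$ in compact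
subsets of $G$, in particular for each single $f$. The other properties are contained in
Proposition~\ref{prop:path}.

\emph{(2)$\Rightarrow$(3).} Take $h_{t}$ along a sequence $t\to1$.

\emph{(3)$\Rightarrow$(1).} If $f(p)=p$, then by \eqref{eq:multiplier} the derivative of
$h_nfh_n^{-1}$ at $h_n(p)$ is $Df(p)$ for every $n$. Since $D(h_nfh_n^{-1})\to1$ uniformly,
$Df(p)=1$.

\emph{(1)$\Rightarrow$(4).} Elements of $G$ are increasing, as above. Let $S\subset G$ be finite,
let $\varepsilon>0$, and let $u$ be given by Proposition~\ref{prop:key} for $S\cup S^{-1}$ and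
$\varepsilon$. If $w$ is a product of at most $n$ elements of $S\cup S^{-1}$, then
$\|c_u(w)\|\le\varepsilon n$ by Lemma~\ref{lem:cocycle}(b), and $L(w)\le\varepsilon n+2\|u\|$ by
Lemma~\ref{lem:cocycle}(d). Here $u$ does not depend on $n$, and $\varepsilon$ is arbitrary, so the
maximum in (4) is $o(n)$.

\emph{(4)$\Rightarrow$(1).} If $f(p)=p$, then $n|\log Df(p)|=|\log Df^n(p)|\le L(f^n)=o(n)$, by (4) for
$S=\{f\}$. So $Df(p)=1$. \qed

\section{Proof of Theorem~\ref{thm:B}}

Recall the rotation number. A lift $F:\mathbb R\to\mathbb R$ of an orientation-preserving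
homeomorphism $f$ of $\mathbb R/\mathbb Z$ is increasing and commutes with $x\mapsto x+1$. The
\emph{translation number}
$\tau(F)=\lim_n(F^n(x)-x)/n$ exists and does not depend on $x$, and $\rho(f)=\tau(F)$ modulo
$\mathbb Z$. If $H$ is a lift of an orientation-preserving homeomorphism, then
$\tau(HFH^{-1})=\tau(F)$, because $H-\mathrm{id}$ is bounded. Moreover, since
$F^n(x)-x=\sum_{i=0}^{n-1}(F-\mathrm{id})(F^i(x))$,
\begin{equation}\label{eq:tau}
\min(F-\mathrm{id})\le\tau(F)\le\max(F-\mathrm{id}).
\end{equation}

Suppose that no element of $G$ has a hyperbolic fixed point. Then (H) holds and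
Proposition~\ref{prop:path} gives a path with $h_0=\mathrm{id}$ and $L(h_tfh_t^{-1})\to0$ for every
$f\in G$. Fix a lift of $f$ with translation number $\tau$, and let $F_t$ be its conjugate by a lift
of $h_t$. Then $F_t$ is a lift of $h_tfh_t^{-1}$ and $\tau(F_t)=\tau$. The function
$F_t-\mathrm{id}$ has period $1$, so its oscillation is at most
\[
\sup|F_t'-1|\le e^{L(h_tfh_t^{-1})}-1 .
\]
By \eqref{eq:tau}, $\tau$ lies between its minimum and its maximum. Hence
$|F_t-\mathrm{id}-\tau|\le e^{L(h_tfh_t^{-1})}-1\to0$. Together with $F_t'\to1$ uniformly, this shows that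
$h_tfh_t^{-1}\to R_{\rho(f)}$ in the $C^1$-topology.

Conversely, suppose that a path $(h_t)$ as in the theorem exists, and let $f(p)=p$ with $f\in G$.
By \eqref{eq:multiplier}, $Df(p)=D(h_tfh_t^{-1})(h_t(p))$, which tends to $1$ because the derivatives
converge uniformly to that of a rotation. So $Df(p)=1$. Finally, if
$h_tfh_t^{-1}\to R_\alpha$ uniformly, with $\alpha\in\mathbb R$, choose for $t$ close to $1$ lifts
$F_t$ of $h_tfh_t^{-1}$ with
$\sup|F_t-\mathrm{id}-\alpha|\to0$. By \eqref{eq:tau}, $\tau(F_t)\to\alpha$, while $\tau(F_t)$ is
congruent to $\rho(f)$ modulo $\mathbb Z$ for each of these $t$. So $\alpha=\rho(f)$ modulo $\mathbb Z$, and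
the limit is $R_{\rho(f)}$. \qed

\begin{thebibliography}{1}
\bibitem{F} Eglantine Farinelli, \emph{Conjugacy classes of diffeomorphisms of the interval in
C1-regularity}, arXiv:1208.4771 (2012).
\end{thebibliography}

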